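# Every definition of truth defines $\mathsf{UTB}^-$

## 1. Descending chains of models that disagree about one formula

Let $\mathcal L_A$ be the language of first-order arithmetic and $\mathsf{EA}$ Elementary Arithmetic ($I\Delta_0+\exp$): a finitely axiomatizable weak arithmetic whose induction is restricted to $\Delta_0$-formulas of $\mathcal L_A$, and in which the syntax of $\mathcal L_A$ is formalized. We write $\ulcorner\varphi\urcorner$ for the Gödel code (numeral) of $\varphi$, $\overline n$ for the numeral of $n$, and $\dot x$ for the numeral of the value of $x$.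

A $\Sigma_m$-formula is an $\mathcal L_A$-formula consisting of $m$ alternating, possibly empty, blocks of quantifiers beginning with $\exists$, followed by a $\Delta_0$ matrix; $\Pi_m$ is dual; $\Sigma_0=\Pi_0=\Delta_0$. Up to logical equivalence both classes are closed under $\wedge,\vee$, and both are included in $\Sigma_{m+1}\cap\Pi_{m+1}$. For $m\ge1$ let $E_m(x)$ be the usual $\Sigma_m$ truth predicate for $\Sigma_m$-formulas; it is itself a $\Sigma_m$-formula (details in Section 3).

Fix a finite language $L\supseteq\mathcal L_A$, an $L$-sentence $\alpha$ with $\alpha\vdash\mathsf{EA}$, and a *finite* set $\mathcal F$ of $L$-formulas, closed under subformulas, which contains $\alpha$ and all unnested atomic formulas ($v_0=v_1$, $R(\bar v)$, $f(\bar v)=v_0$, $c=v_0$) for the symbols of $L$. For $m\ge1$: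

* $B_m$ is the set of Boolean combinations of formulas $\theta(u_{i_1},u_{i_2},\dots)$ with $\theta\in\mathcal F$ (variables substituted) and of $\Sigma_m$-formulas.
* $\mathfrak N\prec_m\mathfrak M$ means that $\mathfrak N$ is a substructure of $\mathfrak M$ and every formula of $B_m$ has the same truth value in $\mathfrak N$ and in $\mathfrak M$ at every tuple from $N$.

We write $\mathfrak M\preceq\mathfrak M_0$ for full elementarity in $L$.

**Definition (chain).** Let $m\ge1$, $\mathfrak M\models\alpha$, and let $\bar p$ be a finite tuple from $M$. An *$r$-chain over $(\mathfrak M,\bar p)$ at $m$* consists of a structure $\mathfrak M_0\succeq\mathfrak M$, structures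
$$\mathfrak M_r\prec_m\dots\prec_m\mathfrak M_1\prec_m\mathfrak M_0,$$
and elements $z_0,\dots,z_{r-1}\in M_r$, with $\bar p\in M_r$, such that for every $l<r$
$$\mathfrak M_l\models E_{m+1}(z_l),\qquad \mathfrak M_{l+1}\models\neg E_{m+1}(z_l).$$

A $0$-chain always exists: take $\mathfrak M_0=\mathfrak M$.

The formula $E_{m+1}$ has the form $\exists\bar y\,\pi$ with $\pi\in\Pi_m$, and $\Pi_m$-formulas are absolute along $\prec_m$. So $E_{m+1}$ persists upward: on the way down the chain it can be lost but not gained. The element $z_l$ records that something is lost between $\mathfrak M_l$ and $\mathfrak M_{l+1}$. For $r=2$ the truth values of $E_{m+1}$ are: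

| | $z_0$ | $z_1$ |
|---|---|---|
| $\mathfrak M_0$ | true | true |
| $\mathfrak M_1$ | false | true |
| $\mathfrak M_2$ | false | false |

**An example with $r=1$.** Let $L=\mathcal L_A$, let $\alpha$ be the conjunction of a finite axiomatization of $\mathsf{EA}$, and let $m$ be so large that every formula of $\mathcal F$ is logically equivalent to a $\Sigma_m$-formula. Let $S$ be the set of $\Sigma_m$- and $\Pi_m$-sentences true in $\mathbb N$. The set $S$ is definable by a Boolean combination of $\Sigma_m$-formulas, so its set of consequences is $\Sigma_{m+1}$-definable in $\mathbb N$. The set of true $\Pi_{m+1}$-sentences is not $\Sigma_{m+1}$-definable. Hence some true $\Pi_{m+1}$-sentence $\pi$ is not provable from $S$, and there is $\mathfrak M_0\models S+\neg\pi$. The standard elements of $\mathfrak M_0$ form a copy of $\mathbb N$, and $\mathbb N\prec_m\mathfrak M_0$, because every $\Sigma_m$-formula at standard arguments is decided by $S$ and formulas of $\mathcal F$ are equivalent to $\Sigma_m$-formulas. In particular $\mathfrak M_0\models\alpha$. Let $z$ be the code of a $\Sigma_{m+1}$-sentence equivalent to $\neg\pi$.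 Then $\mathfrak M_0\models E_{m+1}(z)$ and $\mathbb N\models\neg E_{m+1}(z)$, so $\mathbb N\prec_m\mathfrak M_0$ with $z$ is a $1$-chain over $(\mathfrak M_0,\varnothing)$ at $m$.

What chains are for can be said in two sentences. If there is a bound on the length of chains, then $\neg E_{m+1}$ turns out to have an *existential* definition over $B_m$, so that falsity at level $m+1$ has finite evidence at level $m$. If there is no bound, then an ultraproduct of longer and longer chains, cut at $\omega$, gives a model in which an $\mathcal L_A$-formula defines exactly the standard numbers, and this turns out to be possible for very few $m$. The next section states the question that this dichotomy settles.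

## 2. Definitions of truth, $\mathsf{UTB}^-$, and the theorems

**Definition (definition of truth).** A *definition of truth* (for $\mathcal L_A$) is a single sentence $\alpha$, in some finite language extending $\mathcal L_A$, such that

* $\alpha\vdash\mathsf{EA}$;
* there is a formula $\Theta(x)$ of the language of $\alpha$ with $\alpha\vdash\Theta(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for every $\mathcal L_A$-sentence $\psi$.

**Definition (defining a theory).** For theories $\beta,\alpha$ in languages extending $\mathcal L_A$, $\alpha$ *defines* $\beta$, written $\beta\unlhd\alpha$, if there is a translation $\sigma$ from the language of $\beta$ to the language of $\alpha$ which is the identity on the arithmetical symbols, sends each remaining symbol to a formula of the language of $\alpha$, leaves quantifiers unrelativized, and is such that $\alpha\vdash\sigma(\chi)$ for every axiom $\chi$ of $\beta$.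

**Definition ($\mathsf{UTB}^-$).** Let $\mathcal L_T=\mathcal L_A\cup\{T\}$ with $T$ a fresh unary predicate. The axioms of $\mathsf{UTB}^-$ are exactly the axioms of $\mathsf{EA}$ (so no induction for formulas containing $T$) and the uniform Tarski biconditionals
$$\forall\bar x\,\bigl(T(\ulcorner\varphi(\dot{\bar x})\urcorner)\leftrightarrow\varphi(\bar x)\bigr)\qquad\text{for every }\mathcal L_A\text{-formula }\varphi(\bar x).$$

One instance is $\forall x\,(T(\ulcorner\exists y\,(\dot x=y+y)\urcorner)\leftrightarrow\exists y\,(x=y+y))$. In a nonstandard model it speaks about nonstandard $x$ as well, hence about a sentence with a nonstandard code.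

**Example (Tarski's clauses).** Let $\alpha_0$ be the sentence in $\mathcal L_T$ that conjoins $\mathsf{EA}$ with the clauses saying that $T$ decides atomic sentences by the values of their closed terms (whenever these values exist), commutes with $\neg$ and $\wedge$, and satisfies $T(\ulcorner\exists v\,\varphi\urcorner)\leftrightarrow\exists y\,T(\ulcorner\varphi(\dot y)\urcorner)$. By external induction on the $\mathcal L_A$-formula $\varphi$ we get $\alpha_0\vdash\forall\bar x\,(T(\ulcorner\varphi(\dot{\bar x})\urcorner)\leftrightarrow\varphi(\bar x))$. For atomic $\varphi$, $\mathsf{EA}$ computes the values of the finitely many standard terms with numerals inserted. The case of $\exists$ reads $T(\ulcorner\exists v\,\varphi(\dot{\bar x},v)\urcorner)\leftrightarrow\exists y\,T(\ulcorner\varphi(\dot{\bar x},\dot y)\urcorner)\leftrightarrow\exists y\,\varphi(\bar x,y)$, and the cases of $\neg,\wedge$ are immediate. So $\alpha_0$ is a definition of truth, and it defines $\mathsf{UTB}^-$ by sending $T$ to $T$.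

The question, asked by Visser and taken from Piotr Gruza and Mateusz Łełyk, "Varieties of truth definitions", arXiv:2311.13519 (2023), is: *is there a definition of truth which does not define $\mathsf{UTB}^-$?* The answer is no: every definition of truth for $\mathcal L_A$ defines $\mathsf{UTB}^-$. More is true.

**Theorem A.** Let $\alpha$ be a single sentence in a finite language $L\supseteq\mathcal L_A$ with $\alpha\vdash\mathsf{EA}$. Assume

> (H) there are finitely many $L$-formulas $\Theta_1(x),\dots,\Theta_k(x)$ such that every $\mathcal L_A$-sentence is $\alpha$-provably equivalent to a Boolean combination of sentences $\Theta_i(\overline n)$, $n\in\omega$.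

Then $\mathsf{UTB}^-\unlhd\alpha$.

A definition of truth satisfies (H) with $k=1$, since $\psi$ is equivalent to $\Theta(\ulcorner\psi\urcorner)$. So Theorem A answers the question.

**Theorem B.** (1) For a sentence $\alpha$ in a finite language with $\alpha\vdash\mathsf{EA}$ the following are equivalent: $\alpha$ is a definition of truth; $\alpha$ satisfies (H); $\mathsf{UTB}^-\unlhd\alpha$. (2) Finite axiomatization cannot be dropped: the theory
$$\mathsf{TB}^-=\mathsf{EA}+\{T(\ulcorner\psi\urcorner)\leftrightarrow\psi:\psi\text{ an }\mathcal L_A\text{-sentence}\}$$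
does not define $\mathsf{UTB}^-$.

## 3. Partial truth predicates in $\mathsf{EA}$

The official logical symbols are $\neg,\wedge,\exists,=$; the others are abbreviations. The following facts about $\mathsf{EA}$ are standard (Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*, Ch. V; Beklemishev, *Reflection principles and provability algebras in formal arithmetic*, Russ. Math. Surveys 60 (2005), §2).

**(F1) Sequences.** Finite sequences are coded. "$lh(s)=n$" and "$(s)_j=y$" are $\Delta_0$, and $(s)_j$ is total. For each standard $r$, $\mathsf{EA}\vdash\forall x_0\dots x_{r-1}\exists s\,(lh(s)=\overline r\wedge\bigwedge_{i<r}(s)_{\overline i}=x_i)$. $\mathsf{EA}$ proves the existence of restrictions and concatenations. We let $sub(e,a)$ be the code of the result of substituting the numerals of $(a)_i$, $i<lh(a)$, for the free variables $u_i$ in the formula coded by $e$ (with a default value if $e$ codes no formula). This is an elementary, $\mathsf{EA}$-provably total function.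

**(F2) Truth predicates.** For $m\ge1$ there is a $\Sigma_m$-formula $E_m(x)$, obtained effectively from $m$, such that for every $\Sigma_m$-formula $\sigma(\bar u)$, $\mathsf{EA}\vdash\forall\bar u\,(E_m(\ulcorner\sigma(\dot{\bar u})\urcorner)\leftrightarrow\sigma(\bar u))$.

**(F3) From one level to the next.** For $m\ge1$ write $E_{m+1}(x)$ as $\exists\bar y\,\pi(x,\bar y)$ with $\pi\in\Pi_m$. Contract the block:
$$\exists y\,\forall\bar u\,\bigl(\textstyle\bigwedge_i(y)_i=u_i\to\pi(x,\bar u)\bigr).$$
The part after $\exists y$ is equivalent to a formula $\nu_m(x,y)\in\Pi_m$, because the new universal block is absorbed by the leading universal block of $\pi$. By (F1), $\mathsf{EA}\vdash E_{m+1}(x)\leftrightarrow\exists y\,\nu_m(x,y)$. Let $e_m$ be the code of a $\Sigma_m$-formula in the variables $u_0,u_1$ logically equivalent to $\neg\nu_m(u_0,u_1)$. By (F2), $\mathsf{EA}$ proves $\neg E_m(sub(\overline{e_m},\langle x,y\rangle))\leftrightarrow\nu_m(x,y)$, and so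
$$\mathsf{EA}\vdash\forall x\,\bigl(E_{m+1}(x)\leftrightarrow\exists y\,\neg E_m(sub(\overline{e_m},\langle x,y\rangle))\bigr).\tag{1}$$
The function $m\mapsto e_m$ is recursive. Let $Rep$ represent it: $\mathsf{EA}\vdash\forall z\,(Rep(\overline m,z)\leftrightarrow z=\overline{e_m})$ for each $m\ge1$.

**(F4) Prenex forms.** There are elementary functions $lev,pr$ such that for each $\mathcal L_A$-formula $\varphi(\bar x)$ (all free variables displayed) there are a standard $l\ge1$ and a $\Sigma_l$-formula $\varphi^*(\bar x)$ equivalent to $\varphi(\bar x)$ with
$$\mathsf{EA}\vdash\forall\bar x\,\bigl(lev(\ulcorner\varphi(\dot{\bar x})\urcorner)=\overline l\wedge pr(\ulcorner\varphi(\dot{\bar x})\urcorner)=\ulcorner\varphi^*(\dot{\bar x})\urcorner\bigr).$$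

*Verification.* Reserve variables $w_1,w_2,\dots$. For a code of a sentence $A$ with exactly $c$ occurrences of $\exists$, let $lev(A)=c+1$ and $pr(A)=Q_1w_1\cdots Q_cw_c\,A^\circ$. Here $A^\circ$ arises from $A$ by deleting the quantifiers and renaming the variable occurrences bound by the $i$-th quantifier occurrence (from the left) to $w_i$; and $Q_i$ is $\exists$ if the $i$-th quantifier occurrence is in the scope of an even number of negations, and $\forall$ otherwise. Given $\varphi(\bar x)$, first replace its free variables by variables not among the $w_i$; this does not affect $\ulcorner\varphi(\dot{\bar x})\urcorner$. Apply the same operation to the resulting formula, leaving free variables alone, to get $\varphi^*$. It is logically equivalent to $\varphi$ by the usual prenex rules for $\neg,\wedge,\exists$: an outer quantifier occurs to the left of those in its scope, all bound variables are now distinct, and each negation passed flips a quantifier. It has a quantifier-free matrix and $c$ quantifiers, so at most $c+1$ blocks if the first block must be existential and may be empty; hence it is $\Sigma_{c+1}$. For fixed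 $\varphi$ the code $\ulcorner\varphi(\dot{\bar x})\urcorner$ has a fixed standard parse structure apart from the inserted numerals. $\mathsf{EA}$ proves that numerals contain no variables, quantifiers or negations, so the operation leaves them unchanged, and $\mathsf{EA}$ verifies both equations by finitely many explicit steps. $\square$

**Recording truth values.** For $q\ge1$ let
$$I_q(n):\quad\forall s\,\bigl(lh(s)\le n\to\exists v\,\forall j<lh(s)\,((v)_j=1\leftrightarrow E_q((s)_j))\bigr).$$
It says that for every sequence of length at most $n$, the truth values of $E_q$ along it can be coded.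

* **(I1)** Over $\mathsf{EA}$, $I_q$ is equivalent to a $\Pi_{q+3}$-formula. Write the part after $\exists v$ as $\forall j\,\forall z\,\bigl(j<lh(s)\wedge(s)_j=z\to[(v)_j=1\leftrightarrow E_q(z)]\bigr)$. The bracket is a Boolean combination of $\Delta_0$-formulas and the $\Sigma_q$-formula $E_q(z)$, hence equivalent to a $\Pi_{q+1}$-formula, so the whole part is $\Pi_{q+1}$. Prefixing $\exists v$ gives $\Sigma_{q+2}$; adding the $\Delta_0$ hypothesis $lh(s)\le n$ and prefixing $\forall s$ gives $\Pi_{q+3}$.
* **(I2)** In every model of $\mathsf{EA}$ all standard $n$ satisfy $I_q$. If $lh(s)\le n$ then $lh(s)$ is standard, and (F1) provides a sequence $v$ of that length with the finitely many required entries $0$ or $1$.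

## 4. Nonstandard instances, and evidence for falsity

**Sending $T$ to $\Theta$.** The obvious translation sends $T$ to the given $\Theta$. For a formula $\varphi(x)$ the hypothesis yields $\alpha\vdash\Theta(\ulcorner\varphi(\overline n)\urcorner)\leftrightarrow\varphi(\overline n)$ for each $n\in\omega$ separately. The uniform biconditional must hold for every element $a$ of every model of $\alpha$, and when $a$ is nonstandard no hypothesis mentions $\Theta(\ulcorner\varphi(\dot a)\urcorner)$. This is a real obstacle: Theorem B(2) gives a theory with all the biconditionals for sentences in which no formula at all behaves uniformly. So the proof must use that $\alpha$ is one sentence.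

**Unfolding (1).** Equation (1) reduces level $m+1$ to level $m$ uniformly, so one could try to define a predicate of $l$ and $x$ that agrees with $E_l(x)$ for each standard $l$ by running (1) down to level $1$. Written out, this costs a quantifier alternation at each level, and a single formula has only a fixed number of them. One replaces quantifiers by finite evidence: a coded finite set of records "at level $l$, $w$ is true" or "at level $l$, $w$ is false", each justified by records one level lower. By (1), a record that $E_{m+1}(x)$ is true is justified by some $y$ together with a record that $E_m(sub(e_m,\langle x,y\rangle))$ is false. So we also need evidence for falsity, and by (1)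
$$\neg E_{m+1}(x)\leftrightarrow\forall y\,E_m(sub(e_m,\langle x,y\rangle)),$$
which asks for a true record for *every* $y$. No coded finite set contains all of these. This is where the attempt stops.

It would go through at level $m$ if $\neg E_{m+1}(x)$ were equivalent to an *existential* statement over level-$m$ facts. The existential statement may use level-$m$ facts of both signs, parameters, and any formulas from a fixed finite stock $\mathcal F$, since one formula can check the truth of formulas from a finite stock. For the Tarskian sentence $\alpha_0$ of Section 2 this is always so. If $c$ is the code of $\neg E_{m+1}(u_0)$, then $\alpha_0\vdash\neg E_{m+1}(x)\leftrightarrow\exists y\,(sub(\overline c,\langle x\rangle)=y\wedge T(y))$, the graph of $sub$ is $\Sigma_1$, and $T(v_0)$ is an unnested atomic formula. For an arbitrary $\alpha$ the existential definition may fail to exist at some $m$. The proof shows that it fails for at most four $m$ in any one $\omega$-saturated model; at those levels we pay for a genuine quantifier.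

## 5. Absoluteness along $\prec_m$

From here on, $\alpha,L,\Theta_1,\dots,\Theta_k$ are as in Theorem A, and $\mathcal F=\{\theta_1,\dots,\theta_{n_0}\}$ is a fixed finite set of $L$-formulas, closed under subformulas, containing $\alpha$, the $\Theta_i$, and all unnested atomic formulas of $L$. We keep $B_m$, $\prec_m$ and chains from Section 1, and add one class:

* $\Sigma^B_m$ is the set of formulas $\exists\bar y\,\chi$ with $\chi\in B_m$ ($\bar y$ may be empty). Up to equivalence it is closed under finite $\wedge,\vee$, by renaming the $\bar y$, and contains the empty disjunction $\bot$.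

The relation $\prec_m$ is transitive. If $\mathfrak N\prec_m\mathfrak M$, then $\Sigma_j$- and $\Pi_j$-formulas with $j\le m$ are absolute between them, numerals have the same values in both, and $\mathfrak N\models\alpha$ iff $\mathfrak M\models\alpha$, because $\alpha\in\mathcal F$. *Standard* elements of a model are the values of numerals. A structure is *$\omega$-saturated* if it realizes every finitely satisfiable set of formulas $\Gamma(x)$ with finitely many parameters; every structure has an $\omega$-saturated elementary extension.

Three tools follow: one for unions, one that uses (H), one that builds extensions.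

**(U) Unions.** Let $(\mathfrak D_i)$ be a nonempty family, linearly ordered by inclusion, with $\mathfrak D_i\prec_m\mathfrak D_{i'}$ whenever $D_i\subseteq D_{i'}$, and let $\mathfrak D=\bigcup_i\mathfrak D_i$. Then $\mathfrak D_i\prec_m\mathfrak D$ for every $i$.

*Proof.* Every subformula of a formula in $\mathcal F\cup\Sigma_m$ lies in $\mathcal F$ or is logically equivalent to a $\Sigma_m$- or a $\Pi_m$-formula (recall $m\ge1$), so it is absolute between the $\mathfrak D_i$. By induction on these subformulas we show that they are absolute between each $\mathfrak D_i$ and $\mathfrak D$. Atomic formulas are absolute because $\mathfrak D_i$ is a substructure of $\mathfrak D$; $\neg$ and $\wedge$ are immediate. Consider $\exists y\,\theta(\bar a,y)$ with $\bar a\in D_i$. If it holds in $\mathfrak D_i$ with witness $b$, then $\theta(\bar a,b)$ holds in $\mathfrak D$ by the induction hypothesis. If it holds in $\mathfrak D$ with witness $b$, then by linearity $b$ lies in some $D_{i'}\supseteq D_i$. The induction hypothesis gives $\mathfrak D_{i'}\models\theta(\bar a,b)$, so $\mathfrak D_{i'}\models\exists y\,\theta(\bar a,y)$,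 and this formula is absolute between $\mathfrak D_i$ and $\mathfrak D_{i'}$. Boolean combinations follow. $\square$

**(T) Theories agree.** If $\mathfrak M\models\alpha$, $\mathfrak M\preceq\mathfrak M_0$ and $\mathfrak M^*\prec_m\mathfrak M_0$, then $\mathfrak M^*\models\alpha$, and $\mathfrak M,\mathfrak M^*$ satisfy the same $\mathcal L_A$-sentences.

*Proof.* $\alpha,\Theta_i\in\mathcal F$, and numerals have the same values in all three structures. So $\mathfrak M^*\models\alpha$, and $\mathfrak M$ and $\mathfrak M^*$ satisfy the same sentences $\Theta_i(\overline n)$. By (H) every $\mathcal L_A$-sentence is equivalent, in all models of $\alpha$, to a Boolean combination of these. $\square$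

Partial elementarity for a *fixed* $m$ thus preserves the *whole* arithmetical theory. This is the only place where (H) is used.

**(E) Embedding.** Let $\bar b\in\mathfrak N$ and $\bar a\in\mathfrak M$ be tuples of equal length such that every $\Sigma^B_m$-formula true of $\bar b$ in $\mathfrak N$ is true of $\bar a$ in $\mathfrak M$. Then there are $\mathfrak M_0\succeq\mathfrak M$ and an embedding $f:\mathfrak N\to\mathfrak M_0$ with $f(\bar b)=\bar a$ and $f(\mathfrak N)\prec_m\mathfrak M_0$.

*Proof.* Equalities and inequalities are in $B_m$, so $b_i=b_j$ iff $a_i=a_j$, and we may use the constants for $\bar a$ as names for $\bar b$. Consider the elementary diagram of $\mathfrak M$ together with the $B_m$-diagram of $\mathfrak N$ (all $B_m$-formulas true in $\mathfrak N$ of its elements), with $\bar b$ named in this way and the other elements of $N$ named by new constants. A finite part of the $B_m$-diagram amounts to one formula $\chi(\bar b,\bar c)\in B_m$. The formula $\exists\bar y\,\chi(\bar u,\bar y)\in\Sigma^B_m$ is true of $\bar b$ in $\mathfrak N$, hence of $\bar a$ in $\mathfrak M$, so $\mathfrak M$ with suitable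 interpretations of $\bar c$ satisfies the finite part. By compactness there is a model $\mathfrak M_0$ of the whole set, and $\mathfrak M_0\succeq\mathfrak M$ after identification. Let $f$ send each element of $N$ to the value of its name. Unnested atomic formulas and their negations are in $B_m$, so $f$ is an embedding onto a substructure. Since $B_m$ is closed under negation, every $B_m$-formula has the same truth value at a tuple in $\mathfrak N\cong f(\mathfrak N)$ and at its image in $\mathfrak M_0$. $\square$

## 6. Bounded chains give an existential definition of $\neg E_{m+1}$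

**Lemma 1.** Let $\mathfrak M\models\alpha$ be $\omega$-saturated and $m\ge1$. Then at least one of the following holds:

* (a) there are $\sigma\in\Sigma^B_m$ and $\bar p\in M$ with $\mathfrak M\models\forall x\,(\neg E_{m+1}(x)\leftrightarrow\sigma(\bar p,x))$;
* (b) for all finite $\bar p\in M$ and all $r$ there is an $r$-chain over $(\mathfrak M,\bar p)$ at $m$.

*Proof.* Assume (b) fails.

**Step 1: isolate the critical length.** This step fixes the length at which chains first fail, so that producing one longer chain will be a contradiction. Let $r_0+1$ be the least $r$ such that for some $\bar p^*\in M$ there is no $r$-chain over $(\mathfrak M,\bar p^*)$; it is at least $1$ since $0$-chains exist. Fix such $\bar p^*$. By minimality *every* $(\mathfrak M,\bar p)$ has an $r_0$-chain.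

**Step 2: collect the candidates for $\sigma$.** We want $\Sigma^B_m$-formulas that hold wherever $\neg E_{m+1}$ holds and an $r_0$-chain exists. Let $\mathcal Q$ be the class of triples $(\mathfrak N,\bar b,c)$ with $\mathfrak N\models\alpha$, $|\bar b|=|\bar p^*|$, $\mathfrak N\models\neg E_{m+1}(c)$, such that $(\mathfrak N,\bar bc)$ has an $r_0$-chain. Let $\Phi$ be the set of $\sigma(\bar u,x)\in\Sigma^B_m$ true of $(\bar b,c)$ in $\mathfrak N$ for all $(\mathfrak N,\bar b,c)\in\mathcal Q$.

The class $\mathcal Q$ is closed under ultraproducts. Given members of $\mathcal Q$ with chosen chains, take the top structures $\mathfrak N_0$, expanded by predicates for $N,N_1,\dots,N_{r_0}$ and constants for $\bar b,c$ and the $z_l$. The defining conditions ($\mathfrak N\preceq\mathfrak N_0$; $\mathfrak N_{l+1}\prec_m\mathfrak N_l$; membership of the constants in $N_{r_0}$, and of $\bar b,c$ in $N$; truth and falsity of $E_{m+1}(z_l)$; $\alpha$ and $\neg E_{m+1}(c)$ in $\mathfrak N$) are sets of first-order sentences with quantifiers relativized to these predicates. They pass to the ultraproduct by Łoś's theorem.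

**Step 3: $\neg E_{m+1}(z)$ implies all of $\Phi$.** If $z\in M$ and $\mathfrak M\models\neg E_{m+1}(z)$, then $(\mathfrak M,\bar p^*,z)\in\mathcal Q$, since $(\mathfrak M,\bar p^*z)$ has an $r_0$-chain by Step 1. So every $\sigma\in\Phi$ holds of $(\bar p^*,z)$ in $\mathfrak M$.

**Step 4: $E_{m+1}(z)$ refutes some member of $\Phi$.** This is where a longer chain would be built. Let $z\in M$ with $\mathfrak M\models E_{m+1}(z)$, and suppose all $\sigma\in\Phi$ hold of $(\bar p^*,z)$. Put
$$\Gamma=\{\neg\sigma:\sigma\in\Sigma^B_m,\ \mathfrak M\models\neg\sigma(\bar p^*,z)\}.$$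
Every finite, possibly empty, $\{\neg\sigma_1,\dots,\neg\sigma_t\}\subseteq\Gamma$ holds at $(\bar b,c)$ for some member of $\mathcal Q$. Otherwise $\sigma_1\vee\dots\vee\sigma_t$ would be (equivalent to) a member of $\Phi$, hence would hold at $(\bar p^*,z)$, although each $\sigma_i$ fails there. An ultraproduct over the finite subsets of $\Gamma$ gives $(\mathfrak N,\bar b,c)\in\mathcal Q$ that satisfies all of $\Gamma$. In other words, every $\Sigma^B_m$-formula true of $(\bar b,c)$ in $\mathfrak N$ is true of $(\bar p^*,z)$ in $\mathfrak M$.

Let $\mathfrak N\preceq\mathfrak N_0\succ_m\dots\succ_m\mathfrak N_{r_0}$ with $z'_0,\dots,z'_{r_0-1}$ be an $r_0$-chain over $(\mathfrak N,\bar bc)$. Since $\mathfrak N\preceq\mathfrak N_0$, the same $\Sigma^B_m$-formulas hold of $(\bar b,c)$ in $\mathfrak N_0$. So (E), applied to $\mathfrak N_0$, gives $\mathfrak M_0\succeq\mathfrak M$ and $f:\mathfrak N_0\to\mathfrak M_0$ with $f(\bar bc)=\bar p^*z$ and $f(\mathfrak N_0)\prec_m\mathfrak M_0$. Consider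
$$f(\mathfrak N_{r_0})\prec_m\dots\prec_m f(\mathfrak N_0)\prec_m\mathfrak M_0,\qquad z,\,f(z'_0),\dots,f(z'_{r_0-1}).$$
We have $\mathfrak M_0\models E_{m+1}(z)$ since $\mathfrak M\preceq\mathfrak M_0$, and $f(\mathfrak N_0)\models\neg E_{m+1}(z)$ since $\mathfrak N_0\models\neg E_{m+1}(c)$. The other steps are copied by the isomorphism $f$. Finally $\bar p^*,z\in f(N_{r_0})$ because $\bar b,c\in N_{r_0}$, and $f(z'_l)\in f(N_{r_0})$. This is an $(r_0+1)$-chain over $(\mathfrak M,\bar p^*)$, contrary to Step 1.

**Step 5: reduce $\Phi$ to one formula.** By Step 4 the set $\{E_{m+1}(x)\}\cup\{\sigma(\bar p^*,x):\sigma\in\Phi\}$ is not realized in $\mathfrak M$. By $\omega$-saturation it is not finitely satisfiable, so there are $\sigma_1,\dots,\sigma_t\in\Phi$ with $\mathfrak M\models\forall x\,(\bigwedge_i\sigma_i(\bar p^*,x)\to\neg E_{m+1}(x))$. Step 3 gives the converse implication. So $\sigma=\bigwedge_i\sigma_i$ with parameters $\bar p^*$ gives (a). $\square$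

## 7. Unbounded chains make $\omega$ definable

**Lemma 2.** Let $\mathfrak M\models\alpha$ and $\bar p\in M$, and suppose there is an $r$-chain over $(\mathfrak M,\bar p)$ at $m$ for every $r$. Then there are $\mathfrak M_0\succeq\mathfrak M$ and $\mathfrak M^*\prec_m\mathfrak M_0$ with $\bar p\in M^*$ such that in $\mathfrak M^*$, $I_{m+1}(n)$ holds exactly for standard $n$.

*Proof.*

**Step 1: an infinite chain with internal indexing.** We glue the chains so that the index of a structure in the chain becomes an element of the model. For each $r\ge1$ take an $r$-chain $\mathfrak M^{(r)}_0\succ_m\dots\succ_m\mathfrak M^{(r)}_r$ over $(\mathfrak M,\bar p)$ with $z^{(r)}_0,\dots,z^{(r)}_{r-1}$. All $\mathfrak M^{(r)}_l$ are models of $\alpha$, hence of $\mathsf{EA}$. Let $s^{(r)}\in M^{(r)}_r$ code $\langle z^{(r)}_0,\dots,z^{(r)}_{r-1}\rangle$ in $\mathfrak M^{(r)}_r$; by absoluteness of $\Delta_0$-formulas it does so in all $\mathfrak M^{(r)}_l$. Let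
$$\mathfrak A_r=(\mathfrak M^{(r)}_0,D,s^{(r)},r),\qquad D(l,x)\iff l\in\{0,\dots,r\}\text{ and }x\in M^{(r)}_l.$$
Take an ultraproduct of the $\mathfrak A_r$, $r\ge1$, by a nonprincipal ultrafilter. Its $L$-reduct is $\mathfrak M_0$; since $\mathfrak M\preceq\mathfrak M^{(r)}_0$ for all $r$, constant sequences give $\mathfrak M\preceq\mathfrak M_0$. The other components are $s$, an element $R$, and sets $D_l=\{x:D(l,x)\}$ for $l\le R$. The element $R$ is nonstandard, since for each $n\in\omega$ only one index $r$ equals $n$. In $\mathfrak A_r$ the elements $\le r$ are exactly the standard numbers $0,\dots,r$, and these lie in every substructure. By Łoś's theorem, relativizing formulas to $D(l,\cdot)$: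

1. $D_0=M_0$; each $D_l$ is the universe of a substructure $\mathfrak D_l$; for $l\le l'\le R$ we have $D_{l'}\subseteq D_l$ and $\mathfrak D_{l'}\prec_m\mathfrak D_l$ (one sentence for each formula of $B_m$);
2. $\bar p,s,R\in D_R$, all $l\le R$ are in $D_R$, and $lh(s)=R$;
3. for $l<R$: $\mathfrak D_l\models E_{m+1}((s)_l)$ and $\mathfrak D_{l+1}\models\neg E_{m+1}((s)_l)$.

**Step 2: cut at $\omega$.** We look for a structure below all $\mathfrak D_j$ with $j$ standard and above all $\mathfrak D_l$ with $l$ nonstandard. Let
$$\mathfrak M^*=\bigcup\{\mathfrak D_l:l\le R,\ l\text{ nonstandard}\}.$$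
The family is nonempty since it contains $\mathfrak D_R$, and by item 1 it satisfies the hypotheses of (U). So $\mathfrak D_l\prec_m\mathfrak M^*$ for nonstandard $l\le R$. Let $j$ be standard. Every finite tuple of $M^*$ lies in some $D_l$ with $l$ nonstandard, and $\mathfrak D_l\prec_m\mathfrak D_j$, so a $B_m$-formula at this tuple has the same value in $\mathfrak M^*$, $\mathfrak D_l$ and $\mathfrak D_j$. Hence $\mathfrak M^*\prec_m\mathfrak D_j$ for every standard $j$; in particular $\mathfrak M^*\prec_m\mathfrak D_0=\mathfrak M_0$. All these structures are models of $\alpha$, hence of $\mathsf{EA}$, so $E_{m+1}(x)\leftrightarrow\exists y\,\nu_m(x,y)$ with $\nu_m\in\Pi_m$ holds in them. Clearly $\bar p,s,R\in M^*$.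

**Step 3: in $\mathfrak M^*$ the entries of $s$ separate standard from nonstandard indices.**

* *$j$ standard:* $\mathfrak M^*\models\neg E_{m+1}((s)_j)$. A witness $y\in M^*$ for $\nu_m((s)_j,y)$ would also be a witness in $\mathfrak D_{j+1}$, because $\mathfrak M^*\prec_m\mathfrak D_{j+1}$, contradicting item 3.
* *$j<R$ nonstandard:* $\mathfrak M^*\models E_{m+1}((s)_j)$. By item 3 there is a witness $y\in D_j\subseteq M^*$ for $\nu_m((s)_j,y)$ in $\mathfrak D_j$, and $\mathfrak D_j\prec_m\mathfrak M^*$.

So in $\mathfrak M^*$ we have $\{j<R:\neg E_{m+1}((s)_j)\}=\omega$.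

**Step 4: $I_{m+1}$ defines $\omega$.** If the truth values along $s$ could be coded up to a nonstandard point, $\Delta_0$-induction would be violated. Suppose $n$ is nonstandard and $\mathfrak M^*\models I_{m+1}(n)$. Apply $I_{m+1}(n)$ to the restriction of $s$ to $n'=\min(n,R)$ and get $v$ such that $\{j<n':(v)_j=1\}$ is exactly the set of nonstandard $j<n'$. This set is nonempty, since it contains $n'-1$. It is $\Delta_0$-definable with parameters, and it has no least element, because the predecessor of a nonstandard number is nonstandard. This contradicts $\Delta_0$-induction. Standard $n$ satisfy $I_{m+1}$ by (I2). $\square$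

## 8. At most four bad levels

For $\omega$-saturated $\mathfrak M\models\alpha$ let $\mathrm{Bad}(\mathfrak M)$ be the set of $m\ge1$ for which Lemma 1(a) fails. By Lemma 1, (b) holds at every $m\in\mathrm{Bad}(\mathfrak M)$.

**Lemma 3.** $|\mathrm{Bad}(\mathfrak M)|\le4$.

*Proof.* Let $\mathrm{Bad}(\mathfrak M)\ne\varnothing$ and $m_0=\min\mathrm{Bad}(\mathfrak M)$. We show $\mathrm{Bad}(\mathfrak M)\subseteq\{m_0,\dots,m_0+3\}$.

**Step 1: the first bad level leaves a trace in the arithmetical theory of $\mathfrak M$.** By Lemma 1(b) at $m_0$ and Lemma 2 with $\bar p$ empty there is $\mathfrak M^*\prec_{m_0}\mathfrak M_0\succeq\mathfrak M$ in which $I_{m_0+1}$ defines $\omega$. For $q\ge1$ let $\eta_q$ be the $\mathcal L_A$-sentence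
$$\eta_q:\quad\forall n\,(I_{m_0+1}(n)\to I_q(n)).$$
In $\mathfrak M^*$ the hypothesis $I_{m_0+1}(n)$ forces $n$ to be standard, and standard $n$ satisfy $I_q$ by (I2). So $\mathfrak M^*\models\eta_q$ for all $q\ge1$, and by (T) $\mathfrak M\models\eta_q$ for all $q\ge1$.

**Step 2: a much higher bad level contradicts this trace.** Suppose $m\in\mathrm{Bad}(\mathfrak M)$ and $m\ge m_0+4$. By (I2) the set $\{I_{m_0+1}(x)\}\cup\{x>\overline k:k\in\omega\}$ is finitely satisfiable in $\mathfrak M$, so by $\omega$-saturation there is a nonstandard $n\in M$ with $\mathfrak M\models I_{m_0+1}(n)$. By Lemma 1(b) at $m$ and Lemma 2 with $\bar p=n$ there is $\mathfrak M^{**}\prec_m\mathfrak M_0'\succeq\mathfrak M$ with $n\in M^{**}$ in which $I_{m+1}$ defines $\omega$. By (I1), $I_{m_0+1}$ is $\Pi_{m_0+4}$ over $\mathsf{EA}$. Since $m\ge m_0+4$ and all structures here are models of $\mathsf{EA}$, the statement $I_{m_0+1}(n)$ passes from $\mathfrak M$ to $\mathfrak M_0'$ and then to $\mathfrak M^{**}$. By (T), $\mathfrak M^{**}\models\eta_{m+1}$. Hence $\mathfrak M^{**}\models I_{m+1}(n)$ with $n$ nonstandard, a contradiction. $\square$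

**Pure arithmetic, where every large level is bad.** To see that the bound depends on (H), let $L=\mathcal L_A$, let $\alpha\vdash\mathsf{EA}$ be consistent, not necessarily with (H), and let $\mathcal F$ be as in Section 1. Lemma 1 does not use (H). Take $m$ so large that every formula of $\mathcal F$ is equivalent to a $\Sigma_m$-formula. Then every formula of $\Sigma^B_m$ is equivalent to a $\Sigma_{m+1}$-formula. Suppose (a) held at $m$ with $\sigma$ and parameters, coded by one element $p$, so that $\neg E_{m+1}(x)\leftrightarrow\sigma(p,x)$ in $\mathfrak M$ with $\sigma$ equivalent over $\mathsf{EA}$ to a $\Sigma_{m+1}$-formula. Let $\delta(u_0,u_1)$ be a $\Sigma_{m+1}$-formula that is $\mathsf{EA}$-provably equivalent to $\exists x\,(sub(u_1,\langle u_0,u_1\rangle)=x\wedge\sigma(u_0,x))$, let $d$ be its code, and put $x_0=sub(d,\langle p,d\rangle)$. By (F2), in $\mathfrak M$,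
$$E_{m+1}(x_0)\leftrightarrow\delta(p,d)\leftrightarrow\sigma(p,x_0)\leftrightarrow\neg E_{m+1}(x_0),$$
which is absurd. So all large $m$ are bad. By Lemma 1, chains of every length exist at these $m$ over every $\omega$-saturated model of $\alpha$; and by Lemma 3 no consistent $\alpha\vdash\mathsf{EA}$ in the language $\mathcal L_A$ itself satisfies (H).

## 9. Certificates with at most four extra quantifier steps

We now define one formula $T^*(l,x)$ that agrees with $E_l(x)$ at every standard $l$. At levels where (a) holds, falsity has finite evidence; at the bad levels we spend a quantifier, and there are at most four of them. The existential definitions in (a) depend on the model and on $m$, so the formula guesses them (a *plan*) and then checks that the guess behaves correctly.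

**Step 1: write (a) in a form that a certificate can use.** Suppose (a) holds in $\mathfrak M$ at $m$ with $\sigma=\exists\bar y\,\chi$ and parameters $\bar p$. Let $b=|\bar y|$ and let the variables $u_0,u_1,\dots$ of $\chi$ stand, in order, for $\bar p$, $x$, $\bar y$. Put $\chi$ into disjunctive normal form with $K$ disjuncts. In each disjunct merge the positive $\Sigma_m$-formulas into one $\Sigma_m$-formula (their conjunction) and the negated ones into one negated $\Sigma_m$-formula (the negation of their disjunction). If there are no positive ones use $0=0$; if there are no negated ones use the negation of $\neg\,0=0$. Let $\epsilon_d$ and $\epsilon'_d$ be the codes of the two $\Sigma_m$-formulas in the $d$-th disjunct. The remaining literals of the disjunct are formulas $\theta_j(u_{i_1},\dots,u_{i_{k_j}})$ or their negations, where $k_j$ is the number of free variables of $\theta_j$. List them as a standard finite list $\rho_d$ of items $(j,i_1,\dots,i_{k_j},\varepsilon)$ with $\varepsilon=1$ for a positive and $\varepsilon=0$ for a negated literal. Let $\mathrm{Hold}(\rho,a)$ be the $L$-formula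
$$\bigwedge_{j=1}^{n_0}\ \text{for all items }(j,i_1,\dots,i_{k_j},\varepsilon)\text{ of }\rho:\ \theta_j((a)_{i_1},\dots,(a)_{i_{k_j}})\leftrightarrow\varepsilon=1 .$$
It is one fixed formula because $\mathcal F$ is finite. By (F2) we have in $\mathfrak M$, for all $x$,
$$\neg E_{m+1}(x)\iff\exists d<K\ \exists\bar y\ \bigl[\mathrm{Hold}(\rho_d,a)\wedge E_m(sub(\epsilon_d,a))\wedge\neg E_m(sub(\epsilon'_d,a))\bigr],\quad a=\bar p^\frown\langle x\rangle^\frown\bar y.\tag{2}$$

**Step 2: plans.** A plan collects, for each level, the mark "good or bad" and the data of (2). A *plan* is a coded sequence $\pi$ with entries, for $m\ge1$, $\pi_m=(t_m,z_m,\kappa_m,p_m)$: here $t_m\in\{0,1\}$, $z_m$ is a code, $\kappa_m$ is a list consisting of a number $b$ and clauses $(\rho_d,\epsilon_d,\epsilon'_d)_{d<K}$, and $p_m$ is a coded tuple. For $g=0,\dots,4$ let $J_g(\pi,l)$ say that there are exactly $g$ numbers $m$ with $1\le m<l$ and $t_m=1$. Call $l\ge1$ a *base level* if $l=1$, or $l\ge2$ and $t_{l-1}=1$.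

**Step 3: certificates.** These are finite sets of records, each justified one level lower until a base level is reached; what counts as correct at a base level is given by a formula $P(\pi,l,w,\delta)$. Let $\mathrm{Cert}_P(\pi,l,x,\varepsilon)$ say: there is a coded finite set $C$ of records, one of which has first components $(l,x,\varepsilon)$, such that each record $(l',w,\delta,\text{data})\in C$ has $l'\ge1$ and satisfies one of:

* $l'$ is a base level and $P(\pi,l',w,\delta)$;
* $l'$ is not a base level, $\delta=1$, data is some $y$, and $C$ has a record $(l'-1,\,sub(z_{l'-1},\langle w,y\rangle),\,0,\cdot)$;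
* $l'$ is not a base level, $\delta=0$, data is $(d,\bar y)$ with $d<K$ and $lh(\bar y)=b$ for $\kappa_{l'-1}$; and with $a=p_{l'-1}{}^\frown\langle w\rangle^\frown\bar y$ and $(\rho,\epsilon,\epsilon')$ the $d$-th clause of $\kappa_{l'-1}$: $\mathrm{Hold}(\rho,a)$ holds, and $C$ has records $(l'-1,sub(\epsilon,a),1,\cdot)$ and $(l'-1,sub(\epsilon',a),0,\cdot)$.

*Example.* Suppose $t_1=t_2=0$. A certificate for $(3,x,0)$ needs a record $(3,x,0,(d,\bar y))$, with $\mathrm{Hold}$ checked for the $d$-th clause of $\kappa_2$ at $a$, and two records $(2,sub(\epsilon_d,a),1,y')$ and $(2,w,0,(d',\bar y'))$ with $w=sub(\epsilon'_d,a)$. The first of these needs $(1,sub(z_1,\langle sub(\epsilon_d,a),y'\rangle),0,\cdot)$. The second needs $\mathrm{Hold}$ for the $d'$-th clause of $\kappa_1$ at $a'=p_1{}^\frown\langle w\rangle^\frown\bar y'$ and two records at level $1$, one with sign $1$ and one with sign $0$. So (at most) six records, two checks of $\mathrm{Hold}$ and three checks at level $1$ suffice, with no universal quantifier over numbers $y$.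

The following rules, valid in every model of $\alpha$ for every plan $\pi$ and every $l$ with the entries below $l$ present, are all that we use about certificates.

**(C)** If $l$ is a base level, then $\mathrm{Cert}_P(\pi,l,x,\varepsilon)\leftrightarrow P(\pi,l,x,\varepsilon)$. If $l\ge2$ is not a base level, then
$$\mathrm{Cert}_P(\pi,l,x,1)\leftrightarrow\exists y\,\mathrm{Cert}_P(\pi,l-1,sub(z_{l-1},\langle x,y\rangle),0),$$
and $\mathrm{Cert}_P(\pi,l,x,0)$ holds iff there are $d<K$ and $\bar y$ of length $b$ (for $\kappa_{l-1}$) such that, with $a=p_{l-1}{}^\frown\langle x\rangle^\frown\bar y$ and $(\rho,\epsilon,\epsilon')$ the $d$-th clause, $\mathrm{Hold}(\rho,a)$, $\mathrm{Cert}_P(\pi,l-1,sub(\epsilon,a),1)$ and $\mathrm{Cert}_P(\pi,l-1,sub(\epsilon',a),0)$.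

*Proof.* A set $C$ as in the definition witnesses $\mathrm{Cert}_P$ for each of its records. So from left to right, read off what the record $(l,x,\varepsilon,\text{data})$ requires; exactly one of the three cases is possible, determined by whether $l$ is a base level and by $\varepsilon$. From right to left: at a base level take $C=\{(l,x,\varepsilon,0)\}$. Otherwise take the union of the given certificates and adjoin the record $(l,x,\varepsilon,\text{data})$. The condition on a record only asks for further records in $C$, so it survives enlarging $C$; hence the result is again a set of the required kind. $\mathsf{EA}$ proves that coded finite sets are closed under unions and adjunction of an element. No induction for $P$ or $\mathrm{Hold}$ is used. $\square$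

**Step 4: five layers.** A bad level starts a new layer, in which correctness at the base level is defined by one quantifier over the previous layer. Put $V_g:=\mathrm{Cert}_{P_g}$ for $g=0,\dots,4$, where

* $P_0(\pi,l,w,\delta)$ is $\delta\in\{0,1\}\wedge l=1\wedge(E_1(w)\leftrightarrow\delta=1)$;
* for $0\le g\le3$, $P_{g+1}(\pi,l,w,\delta)$ is: $\delta\in\{0,1\}$, $l>1$, $t_{l-1}=1$, $J_{g+1}(\pi,l)$, and $\bigl[\exists y\,V_g(\pi,l-1,sub(z_{l-1},\langle w,y\rangle),0)\bigr]\leftrightarrow\delta=1$.

Put
$$S_\pi(l,x,\varepsilon):=\bigvee_{g=0}^4\bigl(J_g(\pi,l)\wedge V_g(\pi,l,x,\varepsilon)\bigr).$$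

**Step 5: check the guess from inside.** Let $\mathrm{Good}(\pi,h)$ say: $\pi$ is a plan with entries for $1\le m<h$, $Rep(m,z_m)$ for $1\le m<h$, and

* (G1) $\forall x\,(S_\pi(1,x,1)\leftrightarrow E_1(x))$;
* (G2) $\forall l\,(1\le l\le h\to\forall x\,(S_\pi(l,x,0)\leftrightarrow\neg S_\pi(l,x,1)))$;
* (G3) $\forall l\,(1\le l<h\to\forall x\,(S_\pi(l+1,x,1)\leftrightarrow\exists y\,S_\pi(l,sub(z_l,\langle x,y\rangle),0)))$.

Finally
$$T^*(l,x):=\exists\pi\,\bigl(\mathrm{Good}(\pi,l)\wedge S_\pi(l,x,1)\bigr).$$
These are fixed $L$-formulas.

**Lemma 4.** For every standard $l\ge1$: $\alpha\vdash\forall x\,(T^*(\overline l,x)\leftrightarrow E_l(x))$.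

*Proof.*

**Soundness: a good plan cannot give a wrong answer.** Let $\mathfrak M\models\alpha$ and $\mathfrak M\models\mathrm{Good}(\pi,\overline l)$. By external induction on $l'$ we show that $S_\pi(l',x,1)\leftrightarrow E_{l'}(x)$ for all $x$, $1\le l'\le l$. The case $l'=1$ is (G1). For the step from $l'<l$ to $l'+1$: $l'$ is standard, so $Rep(\overline{l'},z_{l'})$ gives $z_{l'}=e_{l'}$, and
$$\begin{aligned}S_\pi(l'+1,x,1)&\leftrightarrow\exists y\,S_\pi(l',sub(e_{l'},\langle x,y\rangle),0)&&\text{by (G3)}\\&\leftrightarrow\exists y\,\neg S_\pi(l',sub(e_{l'},\langle x,y\rangle),1)&&\text{by (G2)}\\&\leftrightarrow\exists y\,\neg E_{l'}(sub(e_{l'},\langle x,y\rangle))&&\text{by the induction hypothesis}\\&\leftrightarrow E_{l'+1}(x)&&\text{by (1)}.\end{aligned}$$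
So each good $\pi$ gives the answer $E_l(x)$ at level $l$. It remains to show that $\exists\pi\,\mathrm{Good}(\pi,\overline l)$ holds in every model of $\alpha$.

**Existence: a good plan exists.** $\exists\pi\,\mathrm{Good}(\pi,\overline l)$ is a sentence, and every model of $\alpha$ has an $\omega$-saturated elementary extension. So let $\mathfrak M\models\alpha$ be $\omega$-saturated. For $1\le m<l$ put $z_m=e_m$, and $t_m=1$ iff $m\in\mathrm{Bad}(\mathfrak M)$. For $m\notin\mathrm{Bad}(\mathfrak M)$ take $\kappa_m,p_m$ from (2); for $m\in\mathrm{Bad}(\mathfrak M)$ let them be arbitrary. Since $l$ is standard, (F1) provides a plan $\pi\in M$ with these entries. By Lemma 3, for each $l'\le l$ exactly one of $J_0(\pi,l'),\dots,J_4(\pi,l')$ holds; if it is $J_g(\pi,l')$, then $S_\pi(l',\cdot,\cdot)$ is equivalent to $V_g(\pi,l',\cdot,\cdot)$. By external induction on $l'$, $1\le l'\le l$, we show for all $x$: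
$$S_\pi(l',x,1)\leftrightarrow E_{l'}(x),\qquad S_\pi(l',x,0)\leftrightarrow\neg E_{l'}(x).\tag{3}$$

* *$l'=1$.* $J_0(\pi,1)$ holds and $1$ is a base level. By (C), $V_0(\pi,1,x,\varepsilon)$ is equivalent to $P_0(\pi,1,x,\varepsilon)$, and (3) follows.
* *From $l'$ to $l'+1$ with $t_{l'}=0$.* Then $J_g$ holds at both $l'$ and $l'+1$ for the same $g$, so at both levels $S_\pi$ is $V_g$, and $l'+1$ is not a base level. By (C), $V_g(\pi,l'+1,x,1)$ holds iff $V_g(\pi,l',sub(e_{l'},\langle x,y\rangle),0)$ for some $y$, iff (by (3) at $l'$) $\exists y\,\neg E_{l'}(sub(e_{l'},\langle x,y\rangle))$, iff (by (1)) $E_{l'+1}(x)$. By (C), $V_g(\pi,l'+1,x,0)$ holds iff there are $d<K$ and $\bar y$ of length $b$ with $\mathrm{Hold}(\rho_d,a)$, $V_g(\pi,l',sub(\epsilon_d,a),1)$ and $V_g(\pi,l',sub(\epsilon'_d,a),0)$. By (3) at $l'$ the last two say $E_{l'}(sub(\epsilon_d,a))$ and $\neg E_{l'}(sub(\epsilon'_d,a))$, so by (2) for $m=l'$ the condition is equivalent to $\neg E_{l'+1}(x)$.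
* *From $l'$ to $l'+1$ with $t_{l'}=1$.* Then $l'+1$ is a base level, and $J_g(\pi,l')$, $J_{g+1}(\pi,l'+1)$ hold for some $g\le3$, by Lemma 3. By (C), for $\delta\in\{0,1\}$, $S_\pi(l'+1,x,\delta)$ is equivalent to $P_{g+1}(\pi,l'+1,x,\delta)$, i.e. to $[\exists y\,S_\pi(l',sub(e_{l'},\langle x,y\rangle),0)]\leftrightarrow\delta=1$. By (3) at $l'$ and (1) this is $E_{l'+1}(x)\leftrightarrow\delta=1$, which is (3) at $l'+1$.

All levels between $1$ and $\overline l$ in $\mathfrak M$ are standard. So (G1) and (G2) follow from (3), (G3) follows from (3) and (1), and $Rep(m,z_m)$ holds since $z_m=e_m$. Hence $\mathfrak M\models\mathrm{Good}(\pi,\overline l)$. $\square$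

## 10. The translation, and the role of finite axiomatization

**Proof of Theorem A.** Let $\tau(y):=T^*(lev(y),pr(y))$. For an $\mathcal L_A$-formula $\varphi(\bar x)$ take $l,\varphi^*$ from (F4). Then $\alpha$ proves, for all $\bar x$,
$$\tau(\ulcorner\varphi(\dot{\bar x})\urcorner)\leftrightarrow T^*(\overline l,\ulcorner\varphi^*(\dot{\bar x})\urcorner)\leftrightarrow E_l(\ulcorner\varphi^*(\dot{\bar x})\urcorner)\leftrightarrow\varphi^*(\bar x)\leftrightarrow\varphi(\bar x),$$
where the first equivalence is (F4), the second Lemma 4, the third (F2), and the last holds because $\varphi^*$ is equivalent to $\varphi$. Lemma 4 is about standard levels $l$ but *all* elements $x$, so nonstandard $\bar x$ are covered. Since $\alpha\vdash\mathsf{EA}$, the translation that is the identity on $\mathcal L_A$, sends $T$ to $\tau$ and leaves quantifiers unrelativized witnesses $\mathsf{UTB}^-\unlhd\alpha$. $\blacksquare$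

Hence there is no definition of truth for $\mathcal L_A$ which does not define $\mathsf{UTB}^-$.

**Proof of Theorem B(1).** A definition of truth satisfies (H) with $k=1$. (H) implies $\mathsf{UTB}^-\unlhd\alpha$ by Theorem A. If $\mathsf{UTB}^-\unlhd\alpha$ via $T\mapsto\tau$, then the biconditionals for formulas without free variables give $\alpha\vdash\tau(\ulcorner\psi\urcorner)\leftrightarrow\psi$ for all $\mathcal L_A$-sentences $\psi$. Since $\alpha\vdash\mathsf{EA}$ by assumption, $\alpha$ is a definition of truth. $\blacksquare$

**Proof of Theorem B(2).**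

**Step 1: a model of $\mathsf{TB}^-$ whose $T$ is coded by one element.** If $T$ is coded, then formulas with $T$ are no stronger than arithmetical formulas with a parameter. Let $M\models\mathsf{EA}$ be $\omega$-saturated. The set of formulas
$$\{(x)_{\ulcorner\psi\urcorner}=1:M\models\psi\}\cup\{(x)_{\ulcorner\psi\urcorner}\ne1:M\models\neg\psi\},\qquad\psi\text{ a standard }\mathcal L_A\text{-sentence},$$
is finitely satisfiable by (F1). So some $c\in M$ realizes it, that is, $(c)_{\ulcorner\psi\urcorner}=1$ iff $M\models\psi$. With $T=\{a\in M:(c)_a=1\}$ we have $(M,T)\models\mathsf{TB}^-$.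

**Step 2: diagonalize with the parameter $c$.** Suppose $\mathsf{TB}^-$ defined $\mathsf{UTB}^-$ via an $\mathcal L_T$-formula $\tau(x)$. Replace each $T(t)$ in $\tau$ by $(y)_t=1$, with $y$ a fresh variable, to obtain an $\mathcal L_A$-formula $\tau'(x,y)$ with $(M,T)\models\tau(a)$ iff $M\models\tau'(a,c)$, for all $a\in M$. Let $\delta(u_0,u_1)$ be the $\mathcal L_A$-formula
$$\neg\tau'\bigl(sub(u_1,\langle u_0,u_1\rangle),u_0\bigr),$$
let $d$ be its code, and let $a_0=sub(d,\langle c,d\rangle)$, which is the value of $\ulcorner\delta(\dot c,\dot d)\urcorner$. By the uniform biconditional for $\delta$ at $(c,d)$, then by the definition of $\delta$,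
$$M\models\tau'(a_0,c)\iff(M,T)\models\tau(a_0)\iff M\models\delta(c,d)\iff M\models\neg\tau'(a_0,c),$$
a contradiction. $\blacksquare$

The contradiction shows where the proof of Theorem A uses that $\alpha$ is a single sentence. $\mathsf{TB}^-$ satisfies the analogue of (H) with $\Theta_1=T$. But in Section 5 we put $\alpha$ into the *finite* set $\mathcal F$. This made $\prec_m$ preserve $\alpha$ for every single $m$, as (T) requires, and kept $\mathrm{Hold}$ one formula. An infinite list of axioms cannot be put into a finite $\mathcal F$.
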